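# Dense subgroups of maximal density in compact groups

## 1. The direct sum inside a product of metrizable groups

All topological spaces, and in particular all topological groups, are assumed to be Hausdorff. A subgroup carries the subspace topology. The density $d(X)$ is the least cardinality of a dense subset of $X$, and the weight $w(X)$ is the least cardinality of a base of $X$. A finite group with $n$ elements is discrete and has $d=w=n$.

Choosing one point in each nonempty member of a base gives a dense set, so $d(X)\le w(X)$. Weight is monotone: $w(Y)\le w(X)$ for every subspace $Y$ of $X$. Density is not monotone, and these notes are about the gap that this leaves.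

We begin with a group that comes with coordinates. Let $I$ be an infinite set, let $L_i$ ($i\in I$) be nontrivial compact metrizable groups, and put
$$P=\prod_{i\in I}L_i,\qquad \Sigma=\bigoplus_{i\in I}L_i=\{x\in P:\ x_i=1\text{ for all but finitely many }i\}.$$
For $J\subseteq I$ write $L_J=\{x\in P: x_i=1\text{ for }i\notin J\}$, a closed subgroup isomorphic to $\prod_{i\in J}L_i$.

**Proposition 1.** We have $w(P)=|I|$. If $I$ is uncountable, then $\Sigma$ is a dense subgroup of $P$ with $d(\Sigma)=|I|=w(P)$.

*Proof.* Each $L_i$ has a countable base. The finite intersections of preimages of members of these bases form a base of $P$ of size at most $|I|$.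

For the lower bound, suppose $\mathcal B$ were a base at $1$ with $|\mathcal B|<|I|$. Each member of $\mathcal B$ contains a basic neighborhood that restricts only finitely many coordinates. Collecting these coordinates over all of $\mathcal B$ gives a set of size less than $|I|$, because it is finite if $\mathcal B$ is finite and has size at most $|\mathcal B|$ otherwise. Let $j$ be a coordinate outside this set, and let $U\ne L_j$ be an open neighborhood of $1$ in $L_j$. Every member of $\mathcal B$ contains points with arbitrary $j$-th coordinate, so none is contained in $\{x:x_j\in U\}$, a contradiction. Hence $w(P)=|I|$.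

A nonempty basic open set restricts only finitely many coordinates, so it contains an element of $\Sigma$. Thus $\Sigma$ is dense. Clearly $d(\Sigma)\le w(\Sigma)\le w(P)=|I|$. Finally let $S\subseteq\Sigma$ with $|S|<|I|$, and let $J$ be the union of the supports of the elements of $S$. Then $|J|\le\max(\omega,|S|)<|I|$, since $I$ is uncountable. So $S\subseteq L_J$, and $L_J$ is a closed proper subgroup of $P$. Thus $S$ is not dense in $P$, and so it is not dense in $\Sigma$, because a dense subset of the dense subgroup $\Sigma$ would be dense in $P$. $\square$

The obvious candidate $H=P$ would not do. Take $P=\{\pm1\}^{[0,1]}$, of weight $2^\omega$. The functions $[0,1]\to\{\pm1\}$ that are step functions with finitely many rational break points form a countable set. It is dense, because finitely many points of $[0,1]$ can be separated by rational break points and so any finite sign pattern is realized. Hence $d(P)=\omega<2^\omega=w(P)$, although $d(\Sigma)=2^\omega$. The whole group has small density, while a well-chosen thin dense subgroup has the largest possible one.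

What changes for a general compact group? There are no coordinates, so there is no "direct sum" and no "support". The problem, from Dekui Peng, "Locally Compact Groups with All Dense Subgroups Separable", arXiv:2303.06426 (2023), is to prove or disprove the following conjecture: every compact group $G$ has a dense subgroup $H$ with $d(H)=w(G)$. Two known results are quoted with it. The first is due to Juhász and van Mill: for every locally compact group $G$, the densities of dense *subspaces* of $G$ are exactly the cardinals in $[d(G),w(G)]$. The second is that every compact abelian group and every connected compact group has a dense subgroup of density $w(G)$. We shall prove that the conjecture is true, in a stronger form, and that compactness cannot be relaxed to local compactness, even for abelian groups.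

**Theorem 1.** Every compact group $G$ has a dense subgroup $H$ with $d(H)=w(G)$.

**Theorem 2.** For every compact group $G$,
$$\{d(H): H\text{ a dense subgroup of }G\}=[d(G),w(G)].$$

**Theorem 3.** Let $p$ be a prime and $\omega\le\lambda\le\kappa\le2^\lambda$. There is a locally compact abelian group $G$ of exponent $p^2$, with a compact open subgroup, such that $d(G)=\lambda$, $w(G)=\kappa$, and every dense subgroup $H$ of $G$ has $d(H)=\lambda$.

In Theorem 3 the condition $\kappa\le2^\lambda$ is unavoidable, since every regular space $X$ satisfies
$$w(X)\le2^{d(X)}\quad\text{when } d(X)\text{ is infinite}.\qquad(1)$$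
Indeed, the interiors of closures of open sets form a base of a regular space. If $\Delta$ is a dense set and $U$ is the interior of its own closure, then $U$ is the interior of $\overline{U\cap\Delta}$. So $U$ is determined by a subset of $\Delta$.

Theorem 1 is immediate for small weight. If $G$ is finite, take $H=G$. If $w(G)=\omega$, take $H=G$ again: $d(G)\le\omega$, and $d(G)$ is not finite because finite sets are closed and $G$ is infinite. **From here until the end of Section 6 we assume $\kappa=w(G)>\omega$.**

## 2. Small sets in compact sets of small weight, and two ways to move weight around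

The proof of Proposition 1 used only one property of $\Sigma$: a small subset of $\Sigma$ is trapped in a compact set of small weight. This can be said without coordinates.

**Lemma 1.** Let $G$ be compact, $\kappa=w(G)>\omega$, and let $H$ be a dense subgroup such that each $S\subseteq H$ with $|S|<\kappa$ lies in a compact set $C\subseteq G$ with $w(C)<\kappa$. Then $d(H)=\kappa$.

*Proof.* We have $d(H)\le w(H)\le\kappa$. Suppose $S$ is dense in $H$ and $|S|<\kappa$. Then $S$ is dense in $G$, and $S$ lies in the closed set $C$. So $C=G$ and $w(C)=\kappa$, a contradiction. $\square$

The next lemma allows us to discard a normal subgroup, provided that the weight survives in the quotient.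

**Lemma 2.** Let $M$ be a closed normal subgroup of the compact group $G$ with $w(G/M)=w(G)$, and let $\pi:G\to G/M$ be the quotient map. If $H_1$ is a dense subgroup of $G/M$ with $d(H_1)=w(G)$, then $H=\pi^{-1}(H_1)$ is a dense subgroup of $G$ with $d(H)=w(G)$.

*Proof.* If $O\subseteq G$ is nonempty and open, then $\pi(O)$ is nonempty and open, so it meets $H_1$, and hence $O$ meets $H$. Thus $H$ is dense. The image under $\pi$ of a dense subset of $H$ is dense in $H_1$. So $w(G)=d(H_1)\le d(H)\le w(H)\le w(G)$. $\square$

To locate the weight, we need to know how it behaves in extensions. For a compact group $G$ let $\chi(G)$ be the least size of a base at $1$, and let $\psi(G)$ be the least number of open sets whose intersection is $\{1\}$.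

**Lemma 3.** Let $G$ be compact. Then $w(G)\le\max(\omega,\chi(G))$. If $N$ is a closed normal subgroup, then $w(N),w(G/N)\le w(G)$ and
$$w(G)\le\max(\omega,w(N),w(G/N)).$$

*Proof.* **Step 1: from a base at $1$ to a base of $G$.** Let $\mathcal B$ be a base at $1$ of open sets with $|\mathcal B|=\chi(G)$. By compactness choose for each $U\in\mathcal B$ a finite set $F_U$ with $F_UU=G$. We claim that the open sets $gU$ ($U\in\mathcal B$, $g\in F_U$) form a base of $G$. Let $O$ be open and $x\in O$. Choose $U\in\mathcal B$ with $xU^{-1}U\subseteq O$, and $g\in F_U$ with $x\in gU$. Then $g\in xU^{-1}$, so $x\in gU\subseteq xU^{-1}U\subseteq O$. Hence $w(G)\le\max(\omega,\chi(G))$.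

**Step 2: it is enough to count open sets with intersection $\{1\}$.** Let $\{1\}=\bigcap_aO_a$ with $\psi(G)$ open sets $O_a$. Choose open $V_a\ni1$ with $\overline{V_a}\subseteq O_a$. If $O$ is an open neighborhood of $1$, then the compact sets $\overline{V_a}\setminus O$ have empty intersection. So some finite intersection of them is empty, and the corresponding finite intersection of sets $V_a$ is contained in $O$. Thus the finite intersections of the $V_a$ form a base at $1$, and $\chi(G)\le\max(\omega,\psi(G))$.

**Step 3: counting for an extension.** The subgroup $N$ is the intersection of at most $w(G/N)$ open sets of $G$, namely the preimages of the members of a base of $G/N$ that contain the identity. Likewise $\{1\}=N\cap\bigcap_aV_a$ for at most $w(N)$ open sets $V_a$ of $G$, because the members of a base of $N$ that contain $1$ have the form $N\cap V_a$. So $\psi(G)\le\max(\omega,w(N),w(G/N))$, and Steps 1 and 2 give the bound on $w(G)$.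

**Step 4: the easy inequalities.** Weight is monotone, so $w(N)\le w(G)$. The map $G\to G/N$ is open, so it carries a base to a base, and $w(G/N)\le w(G)$. $\square$

We also use a textbook fact on continuous images.

**Fact (D)** (Engelking, *General Topology*, 3.1.22). If a Hausdorff space $Y$ is a continuous image of a compact space $X$ with $w(X)$ infinite, then $w(Y)\le w(X)$.

If $w(X)$ is finite, then the Hausdorff space $X$ is finite, and so is $Y$. Hence in all cases $w(Y)\le\max(\omega,w(X))$.

Let $G_0$ denote the identity component of $G$. It is a closed normal subgroup, and $G/G_0$ is compact and totally disconnected, that is, *profinite*. Recall that in a profinite group the open normal subgroups form a base at $1$. By Lemma 3, and since $\kappa>\omega$, at least one of $w(G/G_0)$ and $w(G_0)$ equals $\kappa$. If $w(G/G_0)=\kappa$, then Lemma 2 reduces the problem to a profinite group. If $w(G/G_0)<\kappa$, then $w(G_0)=\kappa$. We treat the two cases in turn.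

## 3. Profinite groups: generators converging to $1$ replace coordinates

A subset $X$ of a profinite group $D$ *converges to $1$* if every open subgroup of $D$ contains all but finitely many elements of $X$. For example, let $D=(\mathbb Z/2)^I$, written additively, and let $X=\{e_i:i\in I\}$ be the set of coordinate vectors. An open subgroup contains $\{x: x_i=0\text{ for }i\in F\}$ for some finite $F$, and so it contains $e_i$ for all $i\notin F$. Here $\langle X\rangle$ is the direct sum. The following fact says that such an $X$ always exists.

**Fact (A)** (Ribes–Zalesskii, *Profinite Groups*, Prop. 2.4.4). Every profinite group $D$ has a subset $X$ converging to $1$ such that $\langle X\rangle$ is dense in $D$.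

The role of $L_J$ is played by the closed subgroup generated by a part of $X$. We must bound its weight.

**Lemma 4.** Let $D$ be profinite, let $X\subseteq D$ converge to $1$, let $Y\subseteq X$, and put $E=\overline{\langle Y\rangle}$. Then $w(E)\le\max(\omega,|Y|)$.

*Proof.* **Step 1: $Y$ converges to $1$ in $E$.** Let $V$ be an open subgroup of $E$. It is $O\cap E$ for an open set $O$ of $D$ containing $1$, and $O$ contains an open subgroup $U$ of $D$. So $V\supseteq U\cap E$, and $V$ contains all but finitely many elements of $Y$.

**Step 2: counting open normal subgroups.** The closed subgroup $E$ of $D$ is profinite, so its open normal subgroups form a base at $1$. Each of them has finite index, so it is the kernel of a continuous homomorphism $E\to F$, where $F$ belongs to a countable list of finite groups containing every finite group up to isomorphism. Since $\langle Y\rangle$ is dense in $E$, such a homomorphism is determined by its restriction to $Y$. By Step 1, applied to its kernel, this restriction is trivial off a finite subset of $Y$. For fixed $F$ there are at most $\max(\omega,|Y|)$ functions $Y\to F$ that are trivial off a finite set. So $E$ has at most $\max(\omega,|Y|)$ open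 normal subgroups, that is, $\chi(E)\le\max(\omega,|Y|)$. Lemma 3 gives $w(E)\le\max(\omega,|Y|)$. $\square$

**Theorem 1 when $w(G/G_0)=\kappa$.** By Lemma 2, applied with $M=G_0$, we may replace $G$ by $G/G_0$ and assume that $G$ is profinite of weight $\kappa>\omega$. Let $X$ be as in Fact (A) for $D=G$, and let $H=\langle X\rangle$, a dense subgroup. Let $S\subseteq H$ with $|S|<\kappa$. Each element of $S$ is a word in finitely many elements of $X$ and their inverses, so $S\subseteq\langle Y\rangle$ for some $Y\subseteq X$ with $|Y|\le\max(\omega,|S|)$. By Lemma 4 the compact group $\overline{\langle Y\rangle}$ has weight at most $\max(\omega,|S|)<\kappa$. Lemma 1 gives $d(H)=\kappa$. $\square$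

## 4. A torus with an involution: where gluing breaks

Now let $w(G/G_0)<\kappa$, so that $w(G_0)=\kappa$. The natural plan is to take a suitable direct-sum-like dense subgroup $\Sigma$ of $G_0$, and to cover the remaining directions by a profinite subgroup. The following fact provides one.

**Fact (B)** (D. H. Lee, *Math. Z.* 104 (1968); Hofmann–Morris, *The Structure of Compact Groups*, Ch. 9). Every compact group $G$ has a closed totally disconnected subgroup $D$ with $G=G_0D$.

For $G=O(2)$ we have $G_0=SO(2)$, and $D=\{1,r\}$ with a reflection $r$ works. The subgroup $D$ is not required to meet $G_0$ trivially.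

So let us try $H=\Sigma D$. This breaks in two places.

*$\Sigma D$ need not be a group.* Let $\mathbb T=\mathbb R/\mathbb Z$, and let $I$ be a set of size $\kappa$ with a distinguished element $0$. Define $\alpha:\mathbb T^I\to\mathbb T^I$ by
$$\alpha(x)_0=-x_0,\qquad \alpha(x)_i=x_i+x_0\quad(i\ne0).$$
This is a continuous homomorphism, and $\alpha^2=1$ because $(x_i+x_0)+(-x_0)=x_i$. Let $G=\mathbb T^I\rtimes\{1,s\}$, where $s$ acts by $\alpha$. Then $G_0=\mathbb T^I$, and $D=\{1,s\}$ satisfies (B). Let $\Sigma=\bigoplus_I\mathbb T$. If $x$ has only one nonzero coordinate, namely $x_0=a\neq0$, then $sxs^{-1}=\alpha(x)$ has the coordinates $-a,a,a,\dots$, all nonzero. So $sxs^{-1}\notin\Sigma$. If $\Sigma D$ were a subgroup, then $sxs^{-1}$ would lie in $\Sigma D\cap G_0=\Sigma$. Hence $\Sigma D$ is not a subgroup. The coordinates of $G_0$ have to be chosen compatibly with conjugation by $G$, and a single conjugation can destroy finite support.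

*$D$ may be too big.* For $G=G_0=\mathbb T^I$ the subgroup $D=\{x:2x=0\}\cong(\mathbb Z/2)^I$ satisfies (B) and has weight $\kappa$. The compact sets $L_JD$ that contain small subsets of $\Sigma D$ then have weight at least $w(D)=\kappa$, so they cannot be used in Lemma 1.

Let us see what can be done about the first trouble in the example. The dual of $\mathbb T^I$ is the free abelian group $A$ on the coordinate characters $e_i:x\mapsto x_i$. Conjugation acts on characters by $(s\chi)(t)=\chi(s^{-1}ts)=\chi(\alpha(t))$, so
$$s e_0=-e_0,\qquad s e_i=e_i+e_0\quad(i\neq 0).$$
The elements $e_0$ and $2e_i+e_0$ are eigenvectors: $s(2e_i+e_0)=2e_i+2e_0-e_0=2e_i+e_0$. They span the subgroup $B$ generated by $e_0$ and the $2e_i$ ($i\ne0$), which is smaller than $A$. So $B$ is the dual of a quotient of $\mathbb T^I$. It is the quotient by $B^\perp=\{x:x_0=0,\ 2x_i=0\text{ for }i\neq 0\}$, with new coordinates $y_0=x_0$ and $y_i=2x_i+x_0$. In these, $\alpha$ becomes $y_0\mapsto-y_0$ and $y_i\mapsto y_i$ for $i\ne0$. After passing to a quotient, which Lemma 2 permits because the weight is still $\kappa$, the action respects the coordinates and the new direct sum is normal.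

This suggests what to prove. We do not look for coordinates on $G_0$. We look for a quotient of $G$ of the same weight in which the identity component is a product of $\kappa$ metrizable groups *with a normal direct sum*. Afterwards we cut $D$ down to a small subgroup.

## 5. A product quotient of $G_0$ with a normal direct sum

We need the structure of connected compact groups. Here a *simple compact Lie group* is a connected compact Lie group whose Lie algebra is simple, hence nonabelian. An example is $SU(2)$, which is simply connected with center $\{\pm1\}$ and $SU(2)/\{\pm1\}\cong SO(3)$.

**Fact (C)** (Hofmann–Morris, Ch. 9, Levi–Mal'cev structure theorem). If $C$ is a compact connected group, then its commutator subgroup $C'$ is closed, $C=Z(C)C'$, and there are simply connected simple compact Lie groups $S_i$ $(i\in I)$ and a continuous surjective homomorphism $f:\prod_iS_i\to C'$ with totally disconnected kernel.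

For $C=U(2)$ the center consists of the scalars, $C'=SU(2)$, and $f$ is the identity of $SU(2)$.

From Pontryagin duality we use the following. The dual $\hat T$ of a compact abelian group $T$ is discrete; $|\hat T|=w(T)$ if $T$ is infinite; $\hat T$ is torsion-free if $T$ is connected; the dual of a direct sum of discrete groups is the product of the duals; and for a subgroup $B\le\hat T$ with $B^\perp=\{t:\chi(t)=1\ \forall\chi\in B\}$ we have $T/B^\perp\cong\hat B$.

**Proposition 2.** Let $G$ be compact, $\kappa=w(G)>\omega$ and $w(G/G_0)<\kappa$. There is a closed normal subgroup $M$ of $G$ with $M\subseteq G_0$ such that $G_0/M=\prod_{i\in I}L_i$ with $|I|=\kappa$, each $L_i$ a nontrivial compact metrizable group, and $\Sigma=\bigoplus_{i\in I}L_i$ normal in $G/M$.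

*Proof.* Recall that $w(G_0)=\kappa$. Apply Fact (C) to $C=G_0$, and write $P=\prod_{i\in I}S_i$ and $K=\ker f$. There are two cases, according to whether the nonabelian part carries the whole weight.

### 5.1. The case $|I|\ge\kappa$: centerless simple factors

Let $M=Z(G_0)$. It is closed and characteristic in $G_0$, hence normal in $G$.

**Step 1: $G_0/M$ is a product.** Since $G_0=Z(G_0)G_0'$, the map $P\to G_0/M$ induced by $f$ is onto. We find its kernel. Let $p\in P$. Because $G_0=Z(G_0)G_0'$, we have $f(p)\in Z(G_0)$ if and only if $f(p)$ commutes with $G_0'=f(P)$, that is, if and only if $[p,x]\in K$ for all $x\in P$. The set $\{[p,x]:x\in P\}$ is a continuous image of the connected group $P$, and it contains $[p,1]=1$. If it lies in the totally disconnected group $K$, it is therefore $\{1\}$, and then $p\in Z(P)$. Conversely, $p\in Z(P)$ gives $[p,x]=1\in K$. So the kernel is $Z(P)=\prod_iZ(S_i)$. A continuous bijective homomorphism from a compact group to a Hausdorff group is a topological isomorphism. Applying this twice, we get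
$$G_0/M\cong P/Z(P)\cong\prod_{i\in I}L_i,\qquad L_i=S_i/Z(S_i).$$
Each $L_i$ is compact and metrizable, and it is nontrivial since $S_i$ is nonabelian. By Proposition 1, $|I|=w(G_0/M)\le w(G)=\kappa$, so $|I|=\kappa$.

**Step 2: each $L_i$ is centerless and has no proper nontrivial closed normal subgroup.** The Lie algebra of $Z(S_i)$ lies in the center of a simple Lie algebra, so it is $0$. Hence the compact group $Z(S_i)$ is discrete and finite. Let $p\in S_i$ represent a central element of $L_i$. Then $\{[p,x]:x\in S_i\}$ lies in the finite set $Z(S_i)$, is connected and contains $1$. So it is $\{1\}$, and $p\in Z(S_i)$. Thus $L_i$ is centerless.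

Let $R$ be a nontrivial closed normal subgroup of $L_i$. Its Lie algebra is an ideal of the simple Lie algebra of $L_i$. Suppose it is $0$. Then $R$ is discrete and compact, so finite. For $r\in R$ the set $\{xrx^{-1}:x\in L_i\}$ is connected and contained in the finite set $R$, so it is $\{r\}$. Thus $R$ is central, hence trivial, a contradiction. So the Lie algebra of $R$ is everything, $R$ is open in the connected group $L_i$, and $R=L_i$.

**Step 3: $\Sigma$ is normal.** Conjugation by an element of $G/M$ restricts to a topological automorphism of $\prod_jL_j$. So it suffices to show that every topological automorphism $\alpha$ of $\prod_jL_j$ permutes the factors $L_j$, viewed as subgroups. Let $N=\alpha(L_i)$, a nontrivial closed normal subgroup. Choose $n\in N$ and $j$ with $n_j\ne1$. As $L_j$ is centerless, there is $x\in L_j$ with $[n_j,x]\ne1$. Viewed in the product, $x$ is trivial outside the coordinate $j$, so $[n,x]=[n_j,x]$ is a nontrivial element of $L_j$. It lies in $N$ because $N$ is normal. So $N\cap L_j$ is a nontrivial closed normal subgroup of $L_j$, and by Step 2 it is $L_j$. That is, $L_j\subseteq\alpha(L_i)$. Now $\alpha^{-1}(L_j)$ is a nontrivial closed normal subgroup contained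 in $L_i$, so it equals $L_i$ by Step 2. Hence $\alpha(L_i)=L_j$. Since $\Sigma$ is generated by the factors, $\alpha(\Sigma)\subseteq\Sigma$. The same holds for $\alpha^{-1}$, so $\alpha(\Sigma)=\Sigma$.

### 5.2. The case $|I|<\kappa$: simple modules over $\mathbb Q$

**Step 1: the weight sits in the abelian part.** By Fact (D), $w(G_0')\le\max(\omega,w(P))\le\max(\omega,|I|)<\kappa$. Since $w(G_0)=\kappa$, Lemma 3 gives $w(G_0/G_0')=\kappa$. The group $G_0'$ is closed and characteristic in $G_0$, hence normal in $G$. Put
$$G_1=G/G_0',\qquad T=G_0/G_0',\qquad A=\hat T.$$
So $T$ is a compact connected abelian normal subgroup of $G_1$, and $A$ is torsion-free with $|A|=w(T)=\kappa$. The group $G_1$ acts on $A$ by $(g\chi)(t)=\chi(g^{-1}tg)$.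

**Step 2: the orbits of $G_1$ on $A$ are finite.** This will allow us to decompose $A\otimes\mathbb Q$ into finite-dimensional pieces. Fix $\chi\in A$. The map $(g,t)\mapsto\chi(g^{-1}tg)\chi(t)^{-1}$ is continuous on $G_1\times T$ and equals $1$ on $\{1\}\times T$. Since $T$ is compact, there is a neighborhood $U$ of $1$ in $G_1$ with
$$|\chi(g^{-1}tg)\chi(t)^{-1}-1|<1\qquad(g\in U,\ t\in T).$$
For fixed $g\in U$ the map $t\mapsto\chi(g^{-1}tg)\chi(t)^{-1}$ is a homomorphism, so its values form a subgroup of the circle inside $\{|z-1|<1\}$. Such a subgroup is trivial. Indeed, let $z=e^{i\theta}$ with $0<|\theta|<\pi/3$, and let $n$ be least with $n|\theta|\ge\pi/3$. Then $n|\theta|<2\pi/3$ and $|z^n-1|=2\sin(n|\theta|/2)\ge1$. Hence $g\chi=\chi$ for all $g\in U$. So the stabilizer of $\chi$ contains $U$ and is an open subgroup of the compact group $G_1$. It has finite index, and the orbit is finite.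

**Step 3: decomposing over $\mathbb Q$.** Let $W=A\otimes\mathbb Q$. As $A$ is torsion-free, $A\subseteq W$, and every $v\in W$ has a positive multiple $nv\in A$. Thus $|W|=\kappa>\omega$, and $\dim_{\mathbb Q}W=\kappa$. By Step 2 every element of $W$ has a finite orbit. The span of this orbit is a finite-dimensional $G_1$-submodule, on which $G_1$ acts through a finite group, namely a group of permutations of the orbit. By Maschke's theorem this submodule is a sum of simple submodules. Hence $W$ is a sum of simple finite-dimensional submodules. A module that is a sum of simple submodules is the direct sum of some of them (take a maximal independent family, by Zorn's lemma). So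
$$W=\bigoplus_{i\in I'}W_i,\qquad W_i\text{ simple and finite-dimensional}.$$
Since $\dim W=\kappa>\omega$ and each $W_i$ is nonzero of finite dimension, $|I'|=\kappa$.

**Step 4: returning to $A$.** Put $A_i=A\cap W_i$. It is $G_1$-invariant. It is countable because $W_i$ is, and nonzero because every vector of $W_i$ has a positive multiple in $A$. The sum of the $A_i$ is direct; let $B=\bigoplus_{i\in I'}A_i\subseteq A$. In the example of Section 4 one can take $W_0=\mathbb Qe_0$ and $W_i=\mathbb Q(2e_i+e_0)$ for $i\ne0$, and $B$ is the subgroup found there: the coefficient of $e_0$ shows that $A\cap W_i=\mathbb Z(2e_i+e_0)$.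

**Step 5: dualizing.** Let $M_1=B^\perp\subseteq T$. It is closed. If $t\in M_1$, $\chi\in B$ and $g\in G_1$, then $\chi(g^{-1}tg)=(g\chi)(t)=1$ because $g\chi\in B$. So $M_1$ is normal in $G_1$. By duality
$$T/M_1\cong\hat B=\prod_{i\in I'}L_i,\qquad L_i=\hat{A_i}.$$
Each $L_i$ is compact and nontrivial. It is metrizable because it embeds in the product of countably many circles indexed by $A_i$. The factor $L_i$ of $T/M_1$ is the annihilator of $\bigoplus_{j\ne i}A_j$, which is a $G_1$-invariant subgroup. So $L_i$ is invariant under conjugation, by the computation just made for $M_1$. Hence $\Sigma=\bigoplus_iL_i$ is normal in $G_1/M_1$.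

Let $M$ be the preimage of $M_1$ in $G$. Then $M$ is closed and normal in $G$, $M\subseteq G_0$, $G/M\cong G_1/M_1$ and $G_0/M\cong T/M_1$. Renaming $I'$ as $I$ finishes the proof. $\square$

## 6. A small profinite supplement, and the proof of Theorem 1

We finish the case $w(G/G_0)<\kappa$.

**Step 1: reduction to the product quotient.** Let $M$ be as in Proposition 2. By Proposition 1, $\kappa=w(G_0/M)\le w(G/M)\le\kappa$, so Lemma 2 allows us to replace $G$ by $G/M$. We check that the hypotheses persist. The group $G_0/M$ is connected, and $(G/M)/(G_0/M)\cong G/G_0$ is totally disconnected, so $G_0/M$ is the identity component of $G/M$. From now on, therefore,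
$$G_0=\prod_{i\in I}L_i,\quad |I|=\kappa,\quad \Sigma=\bigoplus_{i\in I} L_i\text{ normal in }G,\quad Q=G/G_0\text{ with }w(Q)<\kappa.$$

**Step 2: cutting $D$ down.** We want a closed subgroup $E$ with $G_0E=G$ and $w(E)<\kappa$. Let $D$ be as in Fact (B), and let $q:D\to Q$ be the restriction of the quotient map, a continuous surjection. The group $D$ is profinite; let $X\subseteq D$ be as in Fact (A). Keep only the generators that are visible in $Q$:
$$Y=\{x\in X:q(x)\ne1\},\qquad E=\overline{\langle Y\rangle}.$$

*$E$ is small.* The open normal subgroups of the profinite group $Q$ form a base at $1$. Choosing one inside each member of a base of $Q$ that contains $1$, we get a base $\mathcal V$ at $1$ of open normal subgroups with $|\mathcal V|\le\max(\omega,w(Q))$. For $V\in\mathcal V$ the subgroup $q^{-1}(V)$ of $D$ is open, so $\{x\in X:q(x)\notin V\}$ is finite. Since $\bigcap\mathcal V=\{1\}$, the set $Y$ is the union of these finite sets. Thus $|Y|\le\max(\omega,w(Q))<\kappa$, and Lemma 4 gives $w(E)\le\max(\omega,|Y|)<\kappa$.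

*$E$ still covers $Q$.* Every $x\in X\setminus Y$ has $q(x)=1$, so $q(\langle X\rangle)=q(\langle Y\rangle)\subseteq q(E)$. The set $q(\langle X\rangle)$ is dense in $q(D)=Q$, and $q(E)$ is compact. Hence $q(E)=Q$, that is, $G_0E=G$.

**Step 3: the subgroup.** Let $H=\Sigma E$. It is a subgroup because $\Sigma$ is normal. For each $e\in E$ the closure of $\Sigma e$ is $G_0e$, so $\overline H\supseteq G_0E=G$ and $H$ is dense.

**Step 4: the density of $H$.** Let $S\subseteq H$ with $|S|<\kappa$. Write each element of $S$ as an element of $\Sigma$ times an element of $E$, and let $J\subseteq I$ be the union of the finite supports of the chosen elements of $\Sigma$. Then $|J|\le\max(\omega,|S|)<\kappa$ and $S\subseteq L_JE$. The set $L_JE$ is the image of the compact space $L_J\times E$ under multiplication. So it is compact, and by Fact (D)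
$$w(L_JE)\le\max(\omega,|J|,w(E))<\kappa.$$
Lemma 1 gives $d(H)=\kappa$. Together with Section 3 and the small cases in Section 1, this proves Theorem 1. $\blacksquare$

## 7. Every cardinal between $d(G)$ and $w(G)$

For Theorem 2 let $d(G)\le\tau\le w(G)$. The plan is to find a quotient $G/N$ of weight exactly $\tau$, to apply Theorem 1 there, and to pull back. The danger is that the kernel $N$, which lies in the pulled-back subgroup, needs a large dense set. The next fact rules this out.

**Fact (E)** (Comfort, *Handbook of Set-Theoretic Topology*, Ch. 24). For an infinite compact group $K$, $d(K)=\log w(K):=\min\{\mu\ge\omega:2^\mu\ge w(K)\}$.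

For instance, $d(\{\pm1\}^{[0,1]})=\omega$, as we saw by hand. Since weight is monotone, Fact (E) shows that the density of an infinite closed subgroup of a compact group is at most that of the group.

*Proof of Theorem 2.* **Step 1: only these values occur.** For a dense subgroup $H$ we have $d(G)\le d(H)\le w(H)\le w(G)$, because a dense subset of $H$ is dense in $G$. If $G$ is finite, then $d(G)=w(G)=|G|$, the only dense subgroup is $G$, and we are done. Let $G$ be infinite and $d(G)\le\tau\le w(G)$. Then $\tau\ge\omega$, since finite sets are closed.

**Step 2: there are at least $\tau$ irreducible representations.** Let $\hat G$ be the set of equivalence classes of continuous irreducible unitary representations of $G$. By Peter–Weyl their matrix coefficients span a dense subspace of $L^2(G)$, and each class contributes finitely many dimensions. If $\hat G$ were finite, $L^2(G)$ would be finite-dimensional. But $C(G)$ is infinite-dimensional for infinite $G$, and it embeds in $L^2(G)$ because nonempty open sets have positive Haar measure. So $\hat G$ is infinite. Also by Peter–Weyl, the representations separate points, so the compact group $G$ embeds in a product of $|\hat G|$ unitary groups,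 which are metrizable. Hence $|\hat G|\ge w(G)\ge\tau$.

**Step 3: a quotient of weight $\tau$.** Choose $\tau$ pairwise inequivalent members of $\hat G$, and let $N$ be the intersection of their kernels. The compact group $G/N$ embeds in a product of $\tau$ metrizable groups, so $w(G/N)\le\tau$.

For the converse, the chosen representations factor through $G/N$ and remain irreducible and inequivalent there. Taking one nonzero matrix coefficient of each, we get $\tau$ nonzero pairwise orthogonal elements of $L^2(G/N)$. In particular $G/N$ is infinite, so $w(G/N)$ is infinite.

Next, $C(G/N)$ has a dense subset of size at most $w(G/N)$. Fix a base of $G/N$ of size $w(G/N)$. For each pair $U,V$ of its members with $\overline U\subseteq V$, choose a continuous function to $[0,1]$ equal to $1$ on $\overline U$ and $0$ off $V$. These functions separate points. By Stone–Weierstrass, the polynomials in them with coefficients in $\mathbb Q+i\mathbb Q$ are dense in $C(G/N)$, and there are at most $w(G/N)$ of them. Since $C(G/N)$ is dense in $L^2(G/N)$ and the $L^2$-norm for normalized Haar measure is at most the supremum norm, $L^2(G/N)$ has a dense subset of size at most $w(G/N)$.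

Normalize the $\tau$ orthogonal elements. Their mutual distances are $\sqrt2$, so the open balls of radius $\sqrt2/2$ around them are disjoint, and each contains a point of this dense set. Thus $\tau\le w(G/N)$, and therefore $w(G/N)=\tau$.

**Step 4: pulling back.** Let $\pi:G\to G/N$ be the quotient map. By Theorem 1 there is a dense subgroup $H_1\le G/N$ with $d(H_1)=\tau$. Let $H=\pi^{-1}(H_1)$. As in the proof of Lemma 2, $H$ is dense in $G$ and $d(H)\ge d(H_1)=\tau$.

**Step 5: $d(H)\le\tau$.** First, $d(N)\le\tau$. This is trivial if $N$ is finite. Otherwise $w(N)\le w(G)\le2^{d(G)}$ by (1), and Fact (E) gives $d(N)\le d(G)\le\tau$. Let $R_0\subseteq H_1$ be dense with $|R_0|=\tau$, let $R\subseteq H$ consist of one $\pi$-preimage of each element of $R_0$, and let $B\subseteq N$ be dense in $N$ with $|B|\le\tau$. Note $N\subseteq H$. For $r\in R$ the closure of $rB$ in $H$ contains $rN$, so the closure of $RB$ in $H$ contains $RN=\pi^{-1}(R_0)$.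

The restriction $\pi|_H:H\to H_1$ is open: for $O$ open in $G$ we have $\pi(O\cap H)=\pi(O)\cap H_1$, because a point $x\in O$ with $\pi(x)\in H_1$ lies in $\pi^{-1}(H_1)=H$. As the preimage of a dense set under an open map is dense, $\pi^{-1}(R_0)$ is dense in $H$. So $RB$ is dense in $H$, and $|RB|\le\tau$. Hence $d(H)=\tau$. $\blacksquare$

## 8. A locally compact group whose dense subgroups all have density $\lambda$

For a locally compact group with a compact open subgroup $K$, a dense subgroup must meet every coset of $K$, but by itself this does not force it to be large inside $K$. For example, let $K=(\mathbb Z/p)^\kappa$ with $\kappa>\omega$, and let $B$ be discrete of infinite size $\lambda\le\kappa$. Then $K\times B$ has the dense subgroup $\big(\bigoplus_\kappa\mathbb Z/p\big)\times B$. Its density is $\kappa$: it is at most $w(K\times B)=\kappa$, and at least $\kappa$ because it projects onto $\bigoplus_\kappa\mathbb Z/p$, which has density $\kappa$ by Proposition 1. To rule out such subgroups we glue $K$ and $B$ so that multiplying by $p$ any set of coset representatives forces a fixed small dense set of $K$ into $H$. The density of that set comes from the Hewitt–Marczewski–Pondiczery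 theorem: a product of at most $2^\lambda$ spaces of density at most $\lambda$ has density at most $\lambda$ ($\lambda\ge\omega$).

*Proof of Theorem 3.* **Step 1: ingredients.** Let $K=(\mathbb Z/p)^\kappa$ with the product topology. By Proposition 1, $w(K)=\kappa$. Since $\kappa\le2^\lambda$, the group $K$ has a dense subset of size at most $\lambda$. Adding elements if necessary and generating a subgroup, we get a dense subgroup $\Phi\le K$ with $|\Phi|=\lambda$, so $\dim_{\mathbb F_p}\Phi=\lambda$. Let $B$ be a free $\mathbb Z/p^2$-module of rank $\lambda$ with the discrete topology. Then $pB$ is an $\mathbb F_p$-space of dimension $\lambda$. Fix an isomorphism $\theta:pB\to\Phi$.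

**Step 2: gluing.** Put
$$N=\{(-\theta(x),x):x\in pB\}\le K\times B,\qquad G=(K\times B)/N.$$
The subgroup $K\times\{0\}$ is open in $K\times B$ and meets $N$ only in $0$. So $N$ is discrete, hence closed, and $G$ is a locally compact Hausdorff abelian group. The map $k\mapsto[(k,0)]$ is injective, continuous and open, because $K\times\{0\}$ is open and quotient maps of groups are open. So $K$ embeds as a compact open subgroup of $G$. As $N+(K\times\{0\})=K\times pB$, we have $G/K\cong B/pB$, which has size $\lambda$. Thus $G$ is a disjoint union of $\lambda$ open copies of $K$, and $w(G)=\max(\kappa,\lambda)=\kappa$.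

**Step 3: multiplication by $p$.** For $k\in K$ and $b\in B$,
$$p[(k,b)]=[(pk,pb)]=[(0,pb)]=[(\theta(pb),0)],\qquad(2)$$
because $(0,pb)-(\theta(pb),0)=(-\theta(pb),pb)\in N$. Since $\theta$ is injective and $pB\ne0$, (2) shows $pG\neq0$. Clearly $p^2G=0$. So $G$ has exponent $p^2$.

**Step 4: every dense subgroup contains $\Phi$.** Let $H$ be a dense subgroup of $G$. It meets every coset of the open subgroup $K$. So for each $b\in B$ there is $k\in K$ with $[(k,b)]\in H$, since these are the elements of the coset of $[(0,b)]$. By (2), $[(\theta(pb),0)]\in H$. As $b$ was arbitrary, $\Phi=\theta(pB)\subseteq H$.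

**Step 5: the density.** Choose $R\subseteq H$ with exactly one element in each coset of $K$, so $|R|=\lambda$. Then $R+\Phi\subseteq H$ has size $\lambda$. It is dense in every coset $r+K$, hence in $G$, and so in $H$. Thus $d(H)\le\lambda$. Conversely, $H$ is covered by the $\lambda$ pairwise disjoint nonempty open sets $H\cap(r+K)$ with $r\in R$, so $d(H)\ge\lambda$. Hence $d(H)=\lambda$ for every dense subgroup $H$. Taking $H=G$ gives $d(G)=\lambda$. $\blacksquare$

With $\lambda=\omega$ and $\kappa=2^\omega$ we get a separable locally compact abelian group of weight $2^\omega$ all of whose dense subgroups are separable. By the Juhász–van Mill theorem quoted in Section 1, this same group has a dense *subspace* of density $2^\omega$. So compactness is essential in Theorems 1 and 2.
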